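# Counterexamples to the Hasse principle on the curves $Ax^p+By^p+Cz^p=0$

## 1. Diagonal curves, local points and ray classes

Throughout, $l$ denotes a prime number, $v_l$ the $l$-adic valuation, and $\zeta_m$ a primitive $m$-th root of unity.

**Definition 1 (generalized Fermat curve).** Let $n\ge 3$. A generalized Fermat curve of signature $(n,n,n)$ over $\mathbb Q$ is a plane projective curve $Ax^n+By^n+Cz^n=0$ with nonzero integers $A,B,C$. It is smooth, because the partial derivatives $nAx^{n-1}$, $nBy^{n-1}$, $nCz^{n-1}$ vanish together only at $(0,0,0)$. Its genus is $(n-1)(n-2)/2$.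

Example: $x^3+y^3-2z^3=0$ has genus $1$ and the rational point $(1:1:1)$.

**Definition 2 (counterexample to the Hasse principle).** Such a curve $\mathcal C$ is a counterexample to the Hasse principle if $\mathcal C(\mathbb R)\ne\emptyset$ and $\mathcal C(\mathbb Q_l)\neq\emptyset$ for every prime $l$, but $\mathcal C(\mathbb Q)=\emptyset$.

Example of a curve that is not one, although it has no rational point: $x^3+2y^3+4z^3=0$. It has no $\mathbb Q_2$-point. Indeed, in a solution in $\mathbb Z_2$ with not all of $x,y,z$ even, $x$ is even; dividing by $2$, $y^3$ is even, so $y$ is even; dividing by $2$ again, $z$ is even, a contradiction. Example of one: Selmer's curve $3x^3+4y^3+5z^3=0$, a result we quote.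

**Definition 3 (explicit).** A family of curves indexed by $p$ is explicit if $A,B,C$ are actually specified for the given $p$, by a formula or by an effective construction in terms of $p$. A non-constructive proof that some triple exists does not count.

Example: the triple $(3,4,5)$ for $p=3$. A rule such as "$A=1$, $B=-p$, $C=-r$, where $r$ is the first prime that passes a given decidable test" is also explicit, provided one has proved that some prime passes.

**Fact 1 (Hensel).** If $f\in\mathbb Z_l[T]$, $t_0\in\mathbb Z_l$ and $v_l(f(t_0))>2v_l(f'(t_0))$, then $f$ has a root in $\mathbb Z_l$. We use it in these forms, for a unit $u\in\mathbb Z_l^*$.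

* (a) If $l\nmid n$ and $u$ is an $n$-th power mod $l$, then $u$ is an $n$-th power in $\mathbb Z_l$.
* (b) If $u\equiv1\pmod{l^{2v_l(n)+1}}$, then $u$ is an $n$-th power in $\mathbb Z_l$. (Take $f=T^n-u$, $t_0=1$, $f'(1)=n$.)
* (c) A smooth $\mathbb F_l$-point of the reduction of a plane curve lifts to a $\mathbb Q_l$-point.

The $p$-adic logarithm gives two sharper statements: $(1+p\mathbb Z_p)^p=1+p^2\mathbb Z_p$ for $p$ odd, and $(1+4\mathbb Z_2)^{2^a}=1+2^{a+2}\mathbb Z_2$. Call these (d). Example: $-17=1-18\in 1+9\mathbb Z_3$, so $-17$, and hence $17$, is a cube in $\mathbb Z_3$.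

**Fact 2 (powers mod $l$).** The group $\mathbb F_l^*$ is cyclic of order $l-1$, so the $n$-th powers form the subgroup of index $\gcd(n,l-1)$. If $p$ is a prime with $l\not\equiv1\pmod p$, then $t\mapsto t^p$ is bijective on $\mathbb F_l^*$. If moreover $l\ne p$, every unit of $\mathbb Z_l$ is a $p$-th power, by (a).

Example: $3$ has exactly one cube root mod $17$, namely $7$, since $7^3=343=17\cdot 20+3$.

**Fact 3 (good primes).** If $l\nmid nABC$ and $\sqrt l\ge (n-1)(n-2)$, then $Ax^n+By^n+Cz^n=0$ has a $\mathbb Q_l$-point. Indeed the reduction mod $l$ is a smooth plane curve with $2g=(n-1)(n-2)$, and by Hasse–Weil it has at least $l+1-2g\sqrt l\ge 1$ points; apply (c). If $n=3$, every $l\nmid 3ABC$ works, because $l+1-2\sqrt l=(\sqrt l-1)^2>0$.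

**Definition 4 (ray class group).** Let $L$ be a number field and $\mathfrak m$ a nonzero ideal. For $\alpha\in L^*$, write $\alpha\equiv 1\bmod^*\mathfrak m$ if $v_{\mathfrak q}(\alpha-1)\ge v_{\mathfrak q}(\mathfrak m)$ for every prime $\mathfrak q\mid\mathfrak m$. The ray class group of modulus $\mathfrak m$ is the group $I(\mathfrak m)$ of fractional ideals prime to $\mathfrak m$, modulo the ideals $(\alpha)$ with $\alpha\equiv1\bmod^*\mathfrak m$. For the modulus $\mathfrak m\infty$ one also requires $\alpha>0$ at the real places. These groups are finite.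

Example: over $\mathbb Q$, the modulus $(m)\infty$ gives $(\mathbb Z/m)^*$, by sending an ideal to its positive generator mod $m$; the modulus $(m)$ gives $(\mathbb Z/m)^*/\{\pm1\}$.

**Fact 4 (Hecke).** Ordered by norm, the prime ideals of $L$ are equidistributed, in natural density, among the ray classes of a given modulus. Primes of residue degree at least $2$ and norm at most $x$ lie over rational primes at most $\sqrt x$, so they number $O(\sqrt x)$; hence the same holds for degree-one primes. Over $\mathbb Q$ this contains Dirichlet's theorem.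

**Fact 5 (class fields).** A subgroup $\mathcal H$ of $I(\mathfrak m)$ containing the ray of modulus $\mathfrak m\infty$ has a class field $M/L$. It is abelian and unramified outside $\mathfrak m\infty$, the Artin map gives $I(\mathfrak m)/\mathcal H\cong\mathrm{Gal}(M/L)$, and every character of $\mathrm{Gal}(M/L)$ has conductor dividing $\mathfrak m\infty$.

Example: a prime $w\nmid m$ of $L$ acts on $\zeta_m$ by $\zeta_m\mapsto\zeta_m^{Nw}$, so the class field of the kernel of $\mathfrak a\mapsto N\mathfrak a\in(\mathbb Z/m)^*$ is $L(\zeta_m)$. Modulus $1$ without infinite places and trivial class group quotient, that is $\mathcal H$ the principal ideals, gives the Hilbert class field. We also use Chebotarev's theorem over $\mathbb Q$: every conjugacy class of a finite Galois group over $\mathbb Q$ is the Frobenius class of infinitely many primes.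

**Definition 5 (Fermat quotient).** For $p$ an odd prime, $q:\mathbb Z_p^*\to\mathbb F_p$ is $q(a)=\frac{a^{p-1}-1}{p}\bmod p$.

Since $a^{p-1}=1+pq(a)$ up to a multiple of $p^2$, multiplying shows that $q$ is a homomorphism, and it depends only on $a$ mod $p^2$. It is surjective, as $q(1+p)=-1$. Also $q(-1)=0$ because $p-1$ is even. Its kernel is $\mu_{p-1}\times(1+p^2\mathbb Z_p)=(\mathbb Z_p^*)^p$, by (d).

Example, $p=3$: $q(2)=1$, $q(4)=5\equiv2=q(2)+q(2)$, and $q(17)=288/3=96\equiv0$, in agreement with $17$ being a cube in $\mathbb Z_3$.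

## 2. Explicit counterexamples in every prime exponent

We can now ask: for each prime $p\ge3$, can one write down a curve $Ax^p+By^p+Cz^p=0$ that has points over $\mathbb R$ and over every $\mathbb Q_l$, but none over $\mathbb Q$? Precisely: **for each prime $p\ge3$, does there exist an explicit generalized Fermat curve of signature $(p,p,p)$ over $\mathbb Q$ that is a counterexample to the Hasse principle?** This problem comes from Dong Quan Ngoc Nguyen, "Generalized Mordell curves, generalized Fermat curves, and the Hasse principle", arXiv:1212.3400 (2012).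

Three results may be quoted. Selmer's curve $3x^3+4y^3+5z^3=0$ settles $p=3$. Halberstadt and Kraus constructed an explicit curve for each prime $5\le p\le100$. They also showed that under the abc conjecture the answer is positive for every prime $p\ge5$.

The answer is yes for every prime $p\ge3$, unconditionally. For $p\ge5$ the curve will be $x^p-py^p-rz^p=0$ for a computable prime $r$ characterized in Theorem 1 (Section 4, once the group it involves has been built). We shall also prove the following.

**Theorem 2.** For every integer $n\ge3$ there is an effectively constructible curve $Ax^n+By^n+Cz^n=0$ over $\mathbb Q$ that is a counterexample to the Hasse principle.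

The shapes of these curves are given in Sections 9 and 10.

## 3. The cubics $x^3-3y^3-rz^3=0$ by hand

Let us experiment with $p=3$ and a prime $r\equiv-1\pmod9$.

Local points are easy, because a point with $y=0$ needs only that $r$ be a cube, and a point with $z=0$ needs only that $3$ be a cube. Over $\mathbb R$ everything is a cube. In $\mathbb Q_3$, $-r\in1+9\mathbb Z_3$ is a cube, so $r$ is. In $\mathbb Q_r$, $3$ is a cube because $r\equiv2\pmod3$. At every other $l$ there is good reduction and genus $1$, so Fact 3 applies. So each of these cubics has points everywhere locally.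

Rational points are another matter. For $r=17$ there is one: $(-4:-3:1)$, since $-64+81-17=0$. Notice that $3\mid y$. This is forced by $r\equiv-1\pmod 9$, as we shall see; for $r=2$ the point $(-1:-1:1)$, with $-1+3-2=0$, has $3\nmid y$.

The sensible first approach to proving that there are no rational points is to factor. Let $\theta=\sqrt[3]3$ and $L=\mathbb Q(\theta)$. If $x^3-3y^3=rz^3$, then $\alpha=x-\theta y$ has norm $rz^3$. For coprime $x,y$ the ideal $(\alpha)$ turns out to be $w_r\mathfrak b^3$, where $w_r$ is the unique degree-one prime above $r$ (this is carried out in Section 5). So the class of $w_r$ in the class group $\mathrm{Cl}(L)$ is a cube. If we can choose $r$ so that it is not, there is no rational point.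

This stops at once, because the class group may contain no information. For $L=\mathbb Q(\sqrt[3]3)$ the discriminant is $-243$, and Minkowski's bound is
$$\frac{3!}{3^3}\cdot\frac4\pi\cdot\sqrt{243}<4.5 .$$
The prime above $3$ is $(\theta)$. Modulo $2$, $X^3-3=(X-1)(X^2+X+1)$, so there is one prime of norm $2$ and one of norm $4$. As $N(\theta-1)=3-1=2$, the first is $(\theta-1)$ and the second is $(2)/(\theta-1)$. All primes of norm at most $4$ are principal, so $\mathrm{Cl}(L)=1$, every class is a cube, and the condition on $w_r$ is empty. For general $p$ we have no control over the $p$-part of the class group of $\mathbb Q(\sqrt[p]p)$.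

What the factorization has not used is the congruence $p\mid y$. It says that $\alpha=x-\theta y$ is $p$-adically very close to the rational integer $x$. So $(\alpha)$ is not just principal: it is trivial in a larger group, a quotient of a ray class group at $p$. That group has many classes even when $\mathrm{Cl}(L)=1$, for a reason of counting. At $p$ the local units have $p$ independent directions modulo $p$-th powers, and the global units can kill at most $(p-1)/2$ of them.

## 4. Local units at $p$ against global units

**The field.** Let $p$ be an odd prime. Put $b=p$ if $p\ge5$ and $b=30$ if $p=3$. In both cases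
$$b>0\text{ is squarefree},\qquad b=pb',\qquad b'\equiv1\pmod p. \tag{1}$$
Up to Lemma 2 only (1) is used, so until then $p=3$, $b=3$ may serve as a running example.

Let $\theta=\sqrt[p]b\in\mathbb R$ and $L=\mathbb Q(\theta)$. The polynomial $X^p-b$ is Eisenstein at every prime dividing $b$, and its discriminant is $\pm p^pb^{p-1}$. So the index of $\mathbb Z[\theta]$ in $\mathcal O_L$ is divisible only by primes dividing $b$, and by Eisenstein by none of these. Hence $\mathcal O_L=\mathbb Z[\theta]$, and only primes dividing $b$ ramify. There is a unique prime $\mathfrak p$ above $p$; it has residue field $\mathbb F_p$, $(p)=\mathfrak p^p$, and $\theta$ is a uniformizer at $\mathfrak p$ because $\theta^p=pb'$.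

$L$ has one real and $(p-1)/2$ complex places, and its roots of unity are $\pm1$. So $E=\mathcal O_L^*$ is $\{\pm1\}\times\mathbb Z^{(p-1)/2}$, and since $-1=(-1)^p$,
$$|E/E^p|=p^{(p-1)/2}. \tag{2}$$

**Definition 6 (the prime $w_l$).** Let $l\nmid b$ be a prime with $l\not\equiv1\pmod p$. By Fact 2, $X^p-b$ has exactly one root $t$ mod $l$. As $\mathcal O_L=\mathbb Z[\theta]$, the degree-one primes above $l$ correspond to such roots, so there is exactly one, $w_l=(l,\theta-t)$.

Example: for $b=3$, $l=17$ we found $t=7$, so $w_{17}=(17,\theta-7)$. It equals $(-4+3\theta)$: this element has norm $17$, so it generates a degree-one prime above $17$, and there is only one.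

**Definition 7 (the groups $W$ and $X$).** Let $U$ be the unit group of $\mathcal O_{\mathfrak p}=\mathbb Z_p[\theta]$, let $U_i=1+\theta^i\mathcal O_{\mathfrak p}$, and
$$W=U^p\,U_{p+1}.$$
Let $I(p)$ be the group of fractional ideals of $L$ prime to $p$, $P_W=\{(\alpha):\alpha\in L^*\cap W\}$, and
$$X=I(p)/P_W,\qquad R=\dim_{\mathbb F_p}X/pX .$$
$X$ is written additively, and $[\mathfrak a]$ is the class of $\mathfrak a$.

Since $U_{p+2}\subset U_{p+1}\subset W$, $X$ is a quotient of the ray class group of modulus $\mathfrak p^{p+2}$, so it is finite. The factor $U_{p+1}$ records that $\alpha$ is close to a rational integer. The factor $U^p$ is harmless, since we only care about classes modulo $pX$.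

Example, $p=3$, $b=3$. Here $U/U_4$ has order $2\cdot27=54$. Any unit is $\pm(1+a\theta+\beta\theta^2)$ with $a\in\{0,\pm1\}$, $\beta\in\mathcal O_{\mathfrak p}$. Its cube is $\pm(1+a\theta^3)$ mod $\theta^4$, because $3$ has valuation $3$, so the terms with a factor $3$ have valuation at least $4$. So $W/U_4=\{\pm1,\pm(1+\theta^3),\pm(1-\theta^3)\}$ and $[U:W]=9$. The element $\varepsilon=\theta^2-2$ has norm $9-8=1$, so it is a unit of $\mathcal O_L$. It is $\equiv1+\theta^2\pmod{\theta^3}$, while elements of $W$ are $\equiv\pm1\pmod{\theta^3}$; so $\varepsilon\notin W$. As $|E/E^3|=3$ and $E^3\subset W$, we get $[EW:W]=3$ and $[U:EW]=3$. Because $\mathrm{Cl}(L)=1$, every ideal prime to $3$ is $(\alpha)$ with $\alpha\in U$, well defined up to $E$, so $X\cong U/EW$ has order $3$ and $R=1$. Thus $X$ is nontrivial although $\mathrm{Cl}(L)$ is trivial.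

**Lemma 1.** (i) $U_{p+2}\subset U^p$. (ii) $|U/U^p|=p^p$. (iii) $\mathbb Z_p^*\subset W$ and $|W/U^p|\le p$. Hence $[U:W]\ge p^{p-1}$.

**Step 1: proof of (i), that units close to $1$ are $p$-th powers.** Let $i\ge2$ and $a\in\mathcal O_{\mathfrak p}$. In the expansion of $(1+\theta^ia)^p$, the terms $\binom pk\theta^{ik}a^k$ with $2\le k\le p-1$ have valuation at least $p+2i\ge p+i+1$. The last term $\theta^{ip}a^p$ has valuation at least $ip\ge i+p+1$, because $i(p-1)\ge2(p-1)\ge p+1$. So
$$(1+\theta^ia)^p\equiv1+p\theta^ia\pmod{\theta^{i+p+1}},\qquad p\theta^i=\theta^{i+p}/b',$$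
and $b'$ is a unit at $\mathfrak p$. Given $1+\theta^{i+p}c\in U_{i+p}$, take $a=b'c$: then $(1+\theta^ia)^p$ agrees with it mod $\theta^{i+p+1}$. Hence $U_{i+p}\subset U_i^p\,U_{i+p+1}$ for all $i\ge2$. Start with $u\in U_{p+2}$ and iterate for $i=2,3,\dots$: $u=v_2^pv_3^p\cdots v_j^pu_j$ with $v_i\in U_i$ and $u_j\in U_{j+p+1}$. The product $\prod v_i$ converges and $u_j\to1$, so $u=(\prod v_i)^p$.

**Step 2: proof of (ii), counting units modulo $p$-th powers.** We have $U=\mu_{p-1}\times U_1$, and $U_1$ is a finitely generated $\mathbb Z_p$-module of rank $[L_{\mathfrak p}:\mathbb Q_p]=p$. Its torsion consists of roots of unity of $p$-power order. There are none except $1$, because $[\mathbb Q_p(\zeta_p):\mathbb Q_p]=p-1$ does not divide $p$. So $U_1\cong\mathbb Z_p^p$. As $\mu_{p-1}^p=\mu_{p-1}$, $U/U^p\cong U_1/U_1^p$ has order $p^p$.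

**Step 3: proof of (iii), that rational units lie in $W$.** We have $\mathbb Z_p^*=\mu_{p-1}\times(1+p\mathbb Z_p)$ and $\mu_{p-1}\subset U^p$. For $a\in\mathbb Z_p$ the terms $\binom pk(a\theta)^k$, $1\le k\le p-1$, have valuation at least $p+1$. So
$$(1+a\theta)^p\equiv1+a^p\theta^p=1+a^ppb'\equiv1+pa\pmod{\theta^{p+1}}.$$
The last step holds because $a^pb'\equiv a\pmod p$, so the error is divisible by $p^2$, of valuation $2p\ge p+1$; this is where $b'\equiv1$ is used. Hence $1+pa\in U^pU_{p+1}=W$. Finally, $W/U^p\cong U_{p+1}/(U_{p+1}\cap U^p)$ is a quotient of $U_{p+1}/U_{p+2}$ by (i), which has order $p$. With (ii), $[U:W]\ge p^p/p$. $\square$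

**Lemma 2.** $R\ge(p-1)/2\ge2$ if $p\ge5$, and $R\ge2$ if $p=3$ (with $b=30$).

**Step 1: put local units into $X$.** For $u\in U$ choose $\alpha\in L^*$ with $\alpha/u\in U_{p+2}$, possible as $L$ is dense in $L_{\mathfrak p}$, and map $u\mapsto[(\alpha)]$. Two choices of $\alpha$ differ by an element of $U_{p+2}\subset W$, so the map is well defined, and it is a homomorphism. If $[(\alpha)]=0$, then $(\alpha)=(\beta)$ with $\beta\in W$, so $\alpha\in EW$ and $u\in EW$. Conversely, if $u=\varepsilon w$ with $\varepsilon\in E$, $w\in W$, then $\alpha/\varepsilon\in W$ generates $(\alpha)$. So the kernel is $EW$ and $U/EW\hookrightarrow X$. This group is killed by $p$, because $U^p\subset W$. As $X$ is a finite abelian group,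
$$|X/pX|=|X[p]|\ge[U:EW]. \tag{3}$$

**Step 2: $p\ge5$, count.** $EW/W\cong E/(E\cap W)$ is a quotient of $E/E^p$. By Lemma 1 and (2), $[U:EW]\ge p^{p-1}/p^{(p-1)/2}=p^{(p-1)/2}$. So $R\ge(p-1)/2\ge 2$.

**Step 3: $p=3$, $b=30$, where the count alone gives only $R\ge1$.** The purpose is to show that for this $b$ the global units kill nothing. Put
$$u_0=\frac{(\theta-3)^3}{3}=\frac{30-9\theta^2+27\theta-27}3=1+9\theta-3\theta^2\in\mathbb Z[\theta].$$
Since $N(\theta-3)=30-27=3$, we have $N(u_0)=27/27=1$ and $u_0\in E$. As $v_{\mathfrak p}(3\theta^2)=5$ and $v_{\mathfrak p}(9\theta)=7$, $u_0\in U_5\subset U^3$ by Lemma 1(i). Suppose $u_0$ were a cube in $E$. Then $3=(\theta-3)^3/u_0$ would be a cube in $L$, and $L\cong\mathbb Q(\sqrt[3]3)$. But $2$ ramifies in $L$ and not in $\mathbb Q(\sqrt[3]3)$. So $u_0$ generates $E/E^3$, which has order $3$. Hence $E=\langle u_0\rangle E^3\subset U^3\subset W$, and $[U:EW]=[U:W]\ge9$. By (3), $R\ge2$. $\square$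

**Definition 8 (the character $\lambda$).** For $\mathfrak a\in I(p)$ put $\lambda(\mathfrak a)=q(N\mathfrak a)\in\mathbb F_p$.

This is well defined on $X$, and hence on $X/pX$. Let $\alpha\in L^*\cap W$, $\alpha=u^p(1+\theta^{p+1}a)$. As $\mathfrak p$ is the only prime above $p$, $N_{L/\mathbb Q}\alpha$ is the local norm from $L_{\mathfrak p}$. The norm of $u^p$ is a $p$-th power, so $q$ kills it. Next, $\theta^{p+1}=pb'\theta$. If $T$ is the matrix over $\mathbb Z_p$ of multiplication by $b'\theta a$ on $\mathbb Z_p[\theta]$, then
$$N(1+pb'\theta a)=\det(1+pT)\equiv1+p\,\mathrm{Tr}(b'\theta a)\equiv1\pmod{p^2},$$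
because the trace of an element of the maximal ideal lies in $p\mathbb Z_p$. So $q(N\alpha)=0$, and $q(|N\alpha|)=0$ because $q(-1)=0$.

Example, $p=3$, $b=3$: $\lambda(w_{17})=q(17)=0$, consistent with $w_{17}=(-4+3\theta)$ being trivial in $X$ (as $-4+3\theta=-4(1-\tfrac34\theta)\in\mathbb Z_3^*U_4\subset W$).

This character is a warning. Local solubility will make us take $r\equiv-1\pmod{p^2}$, and then $\lambda(w_r)=q(-1)=0$. So $[w_r]$ is confined to the kernel of $\lambda$ on $X/pX$. In the example $b=3$ we have $R=1$. The character $\lambda$ is nonzero there (for instance $\lambda(w_2)=q(2)=1$), so its kernel on $X=X/3X$ is $0$, and $[w_r]=0$ for every prime $r\equiv-1\pmod9$: the obstruction we are building never fires. This is why Lemma 2 insists on $R\ge2$, and why $b=30$ is used for $p=3$.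

**Theorem 1.** Let $p\ge5$ be prime and $m=p^2\prod l$, the product over primes $l\equiv1\pmod p$ with $l<(p-1)^2(p-2)^2$. There are infinitely many primes $r$ with
$$r\equiv-1\pmod m\quad\text{and}\quad[w_r]\notin pX, \tag{4}$$
and for each of them
$$\mathcal C_{p,r}:\;x^p-p\,y^p-r\,z^p=0$$
is a counterexample to the Hasse principle. Property (4) is decidable, so the least such prime $r_p$ is computable from $p$. Moreover $r_p\le2(p^2m)^{A\,p^2m}$ for an effective absolute constant $A$. Among the primes $r\equiv-1\pmod m$, those satisfying (4) have natural density $1-p^{-(R-1)}\ge1-p^{-(p-3)/2}$.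

## 5. Why a rational point forces $[w_r]\in pX$

We allow a general integer $C$ in place of $r$, since Section 9 needs a product of two primes.

**Proposition 3.** Let $C\ge1$ be a $p$-th-power-free integer, coprime to $b$, with $C^p\equiv C\pmod{p^2}$ and no prime factor $\equiv1\pmod p$. If $x^p-by^p=Cz^p$ has a non-trivial rational solution, then $\sum_{l\mid C}v_l(C)[w_l]\in pX$.

The primes $w_l$ make sense: $l\mid C$ gives $l\nmid b$ and $l\not\equiv1\pmod p$.

**Step 1: reduce to coprime $x,y$.** Scale to $x,y,z\in\mathbb Z$ with $\gcd(x,y,z)=1$. If $z=0$, then $x^p=by^p$, which forces $x=y=0$ since $b$ is not a $p$-th power in $\mathbb Q$. So $z\ne0$. If a prime $l$ divides $x$ and $y$, then $l^p\mid Cz^p$; as $v_l(C)<p$, $l\mid z$, a contradiction. So $\gcd(x,y)=1$.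

**Step 2: show $p\mid y$ and that $(x-\theta y)$ is trivial in $X$.** If $p\mid x$, then $p\mid Cz^p$, so $p\mid z$, so $p^p\mid by^p$; as $v_p(b)=1$, $p\mid y$, a contradiction. So $p\nmid x$. Modulo $p$, $x\equiv x^p\equiv Cz^p\equiv Cz$. Raising a congruence mod $p$ to the $p$-th power gives one mod $p^2$:
$$x^p\equiv C^pz^p\equiv Cz^p\pmod{p^2}.$$
Hence $p^2\mid by^p$, and $p\mid y$. Put $\alpha=x-\theta y=x(1-\theta y/x)$. Since $v_{\mathfrak p}(\theta y)\ge p+1$, $\alpha\in\mathbb Z_p^*U_{p+1}\subset W$ by Lemma 1(iii). So $(\alpha)$ is prime to $p$ and $[(\alpha)]=0$ in $X$.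

**Step 3: factor $(\alpha)$ away from $p$.** We have $N(\alpha)=x^p-by^p=Cz^p\neq0$. First, no prime $l\mid b$, $l\ne p$, divides $N(\alpha)$: otherwise $l\mid z$ (as $\gcd(C,b)=1$), so $l\mid x$, so $l^p\mid by^p$, so $l\mid y$ because $b$ is squarefree, a contradiction. Now let $l\nmid b$ divide $N(\alpha)$, and let $\mathfrak l\mid l$ be a prime of $L$ dividing $\alpha$. If $l\mid y$, then $x=\alpha+\theta y\in\mathfrak l$, so $l\mid x$, a contradiction. So $l\nmid y$ and $\theta\equiv x/y\pmod{\mathfrak l}$. Because $\mathcal O_L=\mathbb Z[\theta]$, the residue field is $\mathbb F_l$ and $\mathfrak l=(l,\theta-t)$ with $t\equiv x/y\pmod l$. So exactly one prime above $l$ divides $\alpha$, it has degree one, and comparing norms,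
$$v_{\mathfrak l}(\alpha)=v_l(N\alpha)=v_l(C)+p\,v_l(z).$$
If $l\mid C$, then $\mathfrak l=w_l$, because $w_l$ is the only degree-one prime above $l$.

**Step 4: read off the classes.** So $(\alpha)=\prod_{l\mid C}w_l^{v_l(C)}\cdot\mathfrak b^p$ with $\mathfrak b$ prime to $p$. In $X$ this reads $0=\sum_{l\mid C}v_l(C)[w_l]+p[\mathfrak b]$. $\square$

## 6. How the classes $[w_r]$ with $r\equiv-1\pmod m$ are distributed

We must find $r$ with $[w_r]\notin pX$ among the primes $r\equiv-1\pmod m$ that local solubility wants. The congruence might conceivably force $[w_r]\in pX$. The next result says that $\lambda(w_r)=0$ is the only constraint.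

Let $m$ be any positive multiple of $p^2$, $I(m)$ the group of fractional ideals prime to $m$, and $\nu:I(m)\to(\mathbb Z/m)^*$, $\nu(\mathfrak a)=N\mathfrak a$. As $q$ depends only on residues mod $p^2$, $\lambda=q\circ\nu$ on $I(m)$.

**Proposition 4.** Let $D=\ker(\lambda)\subset X/pX$. Then $\dim D=R-1\ge1$. Let $\delta\in D$. Among the primes $r\equiv-1\pmod m$ with $r\nmid b$, the set of those for which $[w_r]$ has image $\delta$ in $X/pX$ has natural density $1/|D|=p^{-(R-1)}$.

**Step 1: $\nu$ is surjective, so $\lambda\ne0$.** Let $a\in(\mathbb Z/m)^*$. If $a\not\equiv1\pmod p$, take by Dirichlet a prime $r\equiv a\pmod m$ with $r\nmid b$; then $\nu(w_r)=a$. If $a\equiv1\pmod p$, write $a=(-a)(-1)$; both factors are $\not\equiv1\pmod p$. Hence $\lambda=q\circ\nu\neq0$, and $\dim D=R-1\ge1$ by Lemma 2.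

**Step 2: set up a duality to show that the image $D'$ of $\ker\nu$ in $X/pX$ is all of $D$.** Clearly $D'\subset D$. For the converse, we show that every $\psi\in\mathrm{Hom}(X,\mathbb F_p)$ vanishing on $D'$ is a multiple of $\lambda$. Such a $\psi$, restricted to $I(m)$, vanishes on $\ker\nu$. As $\nu$ is surjective, $\psi=\chi\circ\nu$ on $I(m)$ with $\chi\in\mathrm{Hom}((\mathbb Z/m)^*,\mathbb F_p)$. Write $\chi=\sum_{l\mid m}\chi_l$ with $\chi_l$ on $(\mathbb Z/l^{e_l})^*$, $l^{e_l}\,\|\,m$. The task is to show $\chi_l=0$ for $l\neq p$.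

**Step 3: compute the components $\chi_l$.**

* $l=p$: the group $(\mathbb Z/p^{e_p})^*$ is cyclic with $e_p\ge2$, so its homomorphisms to $\mathbb F_p$ form a line, spanned by $q$. So $\chi_p=aq$ with $a\in\mathbb F_p$.
* $l\ne p$: the kernel of $(\mathbb Z/l^{e_l})^*\to\mathbb F_l^*$ is an $l$-group, so $\chi_l$ factors through $\mathbb F_l^*$.
* $l\ne p$, $l\mid b$: then $p=3$ and $l\in\{2,5\}$, so $|\mathbb F_l^*|\in\{1,4\}$ is prime to $3$ and $\chi_l=0$.
* $l\ne p$, $l\nmid b$: $l$ is unramified, so $\mathcal O_L/l$ is a product of finite fields, and its norm map $(\mathcal O_L/l)^*\to\mathbb F_l^*$ is surjective, since norms of finite fields are. Given $c\in\mathbb F_l^*$, choose by the Chinese remainder theorem $\alpha\in\mathcal O_L$ with $N\alpha\equiv c\pmod l$ and $\alpha\equiv1\pmod{l'^{\,e_{l'}}}$ for all primes $l'\mid m$, $l'\ne l$. At $p$ we have $\alpha\equiv1\pmod{p^2}$ and $v_{\mathfrak p}(p^2)=2p\ge p+2$, so $\alpha\in U_{p+2}\subset W$ and $[(\alpha)]=0$. The norm of the ideal $(\alpha)$ is $\pm N\alpha$, and $\chi(-1)=0$ because $2\chi(-1)=0$ and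 $p$ is odd. As $N\alpha\equiv1\pmod{l'^{\,e_{l'}}}$ for $l'\ne l$, we get $0=\psi((\alpha))=\chi(\pm N\alpha)=\chi_l(c)$. So $\chi_l=0$.

**Step 4: conclude $D'=D$.** By Step 3, $\psi=a\,q\circ\nu=a\lambda$ on $I(m)$. The map $I(m)\to X$ is surjective: given $\mathfrak a\in I(p)$, weak approximation gives $\alpha\in L^*\cap U_{p+2}$ with $v_{\mathfrak q}(\alpha)=-v_{\mathfrak q}(\mathfrak a)$ at the primes $\mathfrak q\mid m$, $\mathfrak q\ne\mathfrak p$, and then $\alpha\mathfrak a$ is prime to $m$ and in the same class. So $\psi=a\lambda$ on $X$. The annihilator of $D'$ thus lies in $\mathbb F_p\lambda$, that is, $D'\supset\ker\lambda=D$.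

**Step 5: apply equidistribution.** Consider
$$\Phi:I(m)\to X/pX\times(\mathbb Z/m)^*,\qquad\mathfrak a\mapsto([\mathfrak a],\nu(\mathfrak a)).$$
It factors through the ray class group of modulus $m\mathcal O_L\cdot\infty$. Indeed, let $\alpha\equiv1\bmod^*m$ and $\alpha>0$ at the real place. Then $\alpha\in U_{2p}\subset U_{p+2}\subset W$. Also $N\alpha>0$, because complex places contribute positive factors, and $N\alpha\equiv1\pmod m$. So $\Phi((\alpha))$ is trivial.

In the image of $\Phi$, the first components of the elements with second component $1$ form $D'=D$. Since $\nu$ is surjective, the first components of those with second component $-1$ form a non-empty coset of $D$ in $X/pX$. On this coset $\lambda=q(-1)=0$, so it lies in $D$ and is equal to $D$. By Fact 4 the degree-one primes are equidistributed over the image of $\Phi$, so those with $\nu=-1$ are equidistributed over $D$.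

Finally, $w\mapsto Nw$ is a norm-preserving bijection from degree-one primes $w\nmid bm$ with $\nu(w)=-1$ onto primes $r\nmid bm$ with $r\equiv-1\pmod m$: such an $r$ is $\not\equiv1\pmod p$, so $w_r$ is the only degree-one prime above it. The finitely many excluded primes do not affect densities. $\square$

## 7. Proof of Theorem 1: the curves $x^p-py^p-rz^p=0$

Let $p\ge5$, $b=p$ and $m$ as in the theorem.

**Step 1: existence and density.** By Proposition 4, the primes $r\equiv-1\pmod m$ with $[w_r]\notin pX$ are those whose image is one of the nonzero $\delta\in D$. (The condition $r\nmid b$ is automatic, as $r\equiv-1\pmod p$.) Their density is $1-p^{-(R-1)}$, which by Lemma 2 is at least $1-p^{-(p-3)/2}>0$. Let $r$ be one of them.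

**Step 2: no rational points.** Take $C=r$. It is prime, $r\ne p$, $r\equiv-1\not\equiv1\pmod p$, and $r^p\equiv-1\equiv r\pmod{p^2}$. Proposition 3 and $[w_r]\notin pX$ give $\mathcal C_{p,r}(\mathbb Q)=\emptyset$.

**Step 3: points everywhere locally.** This is where each factor of $m$ is used.

* $\mathbb R$: every real number is a $p$-th power; take $y=0$.
* $\mathbb Q_p$: $-r\in1+p^2\mathbb Z_p=(1+p\mathbb Z_p)^p$, so $r$ is a $p$-th power. Take $y=0$.
* $\mathbb Q_r$: $r-1\equiv-2\pmod p$, so $\gcd(p,r-1)=1$, and by Fact 2 $p$ is a $p$-th power in $\mathbb Z_r$. Take $z=0$.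
* $l\ne p,r$ with $l\not\equiv1\pmod p$: every unit of $\mathbb Z_l$ is a $p$-th power, in particular $r$. Take $y=0$.
* $l\equiv1\pmod p$, $l<(p-1)^2(p-2)^2$: here $l\mid m$, so $r\equiv-1=(-1)^p\pmod l$, and by (a) $r$ is a $p$-th power in $\mathbb Z_l$. Take $y=0$.
* $l\equiv1\pmod p$, $l\ge(p-1)^2(p-2)^2$: then $l\ne p$, and $l\neq r$ because $r\equiv-1\pmod p$. So Fact 3 with $n=p$ gives a point.

So $\mathcal C_{p,r}$ is a counterexample to the Hasse principle.

**Step 4: $r_p$ is computable.** Given $p$, compute $\mathrm{Cl}(L)$, $E$ and hence the finite group $X$ by the standard deterministic algorithms for ray class groups (Cohen, *Advanced Topics in Computational Number Theory*, Ch. 4). Here $W$ is determined by the finite subgroup $W/U_{p+2}$ of $U/U_{p+2}$. Run through the primes $r\equiv-1\pmod m$; for each, find $t$ with $t^p\equiv p\pmod r$, set $w_r=(r,\theta-t)$, and test whether $[w_r]\in pX$. By Step 1 the search terminates, and $r_p$ is the first success.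

**Step 5: an a priori bound.** As $R\ge2$, there is $\psi\in\mathrm{Hom}(X,\mathbb F_p)\setminus\mathbb F_p\lambda$. Let $M/L$ be the class field of the kernel of $(\psi,\nu)$ on $I(m)$; this kernel contains the ray of modulus $m\infty$ by Step 5 of Proposition 4. Then $[M:L]\le p\varphi(m)$, and all conductors divide $m\infty$, so their finite parts have norm at most $m^p$. Write $d_M,d_L$ for absolute discriminants, taken positive; $d_L=p^pb^{p-1}=p^{2p-1}$. The conductor–discriminant formula gives
$$d_M\le(d_L\,m^p)^{p\varphi(m)}=(p^{2p-1}m^p)^{p\varphi(m)}\le\big((p^2m)^p\big)^{p\varphi(m)}\le(p^2m)^{p^2m}.$$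
Since $\psi\notin\mathbb F_p\lambda$, $\psi$ is not zero on $D=\ker\lambda$. By Step 5 of Proposition 4 every element of $D$ occurs together with $\nu=-1$, so some element of $\mathrm{Gal}(M/L)$ corresponds to $\nu=-1$, $\psi\ne0$. By Lagarias–Montgomery–Odlyzko (*A bound for the least prime ideal in the Chebotarev density theorem*, Invent. Math. 54 (1979), Thm 1.1) there is a degree-one prime $w$ of $L$, unramified in $M$, with this Artin symbol and $Nw\le2d_M^A$, where $A$ is absolute and effective.

We check that $w\nmid m$, so that its Artin symbol can be read through $(\psi,\nu)$. The field $M$ contains $L(\zeta_m)$, the class field of $\ker\nu$. If $l\mid m$, $l\ne p$, then $l$ is unramified in $L$ and has ramification index $l-1>1$ in $\mathbb Q(\zeta_l)$, so the primes above $l$ ramify in $L(\zeta_m)$. At $p$, $\mathbb Q_p(\zeta_{p^2})$ has ramification index $p(p-1)$, which exceeds the index $p$ of $L_{\mathfrak p}$, so $\mathfrak p$ ramifies in $L(\zeta_m)$. Hence an unramified $w$ is prime to $m$.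

So $r=Nw$ is a prime with $r\equiv-1\pmod m$, $w=w_r$ by uniqueness, and $\psi([w_r])\ne0$, whence $[w_r]\notin pX$. Therefore $r_p\le2(p^2m)^{Ap^2m}$. $\square$

## 8. The exponent $3$ and the curves $x^3-30y^3-rz^3=0$

For $p=3$ Selmer's curve $3x^3+4y^3+5z^3=0$ may be quoted, and together with Theorem 1 this answers the question: yes for every prime $p\ge3$.

The method also works for $p=3$ without Selmer's result. Take $b=30$ and $m=90$. Every prime $r\equiv-1\pmod{90}$ with $[w_r]\notin3X$ gives a counterexample $x^3-30y^3-rz^3=0$, and by Proposition 4 and Lemma 2 such $r$ exist, with relative density $1-3^{-(R-1)}\ge2/3$.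

**Step 1: no rational points.** $r$ is prime, coprime to $30$, $\equiv-1\pmod3$, and $r^3\equiv-1\equiv r\pmod9$. Apply Proposition 3.

**Step 2: local points.** Over $\mathbb R$, take $y=0$. In $\mathbb Q_3$, $-r\in1+9\mathbb Z_3$, so $r$ is a cube. In $\mathbb Q_2$ and $\mathbb Q_5$, $r$ is a unit and $2,5\not\equiv1\pmod3$, so $r$ is a cube. In these three cases take $y=0$. In $\mathbb Q_r$, $30$ is a cube as $r\equiv2\pmod3$; take $z=0$. All other primes have good reduction and genus $1$, so Fact 3 gives points. $\square$

## 9. Exponents with an odd prime factor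

We turn to Theorem 2. Let $n\ge3$ have an odd prime factor $p$, and keep $b,L,X$ for this $p$. A point on an exponent-$n$ curve gives one on an exponent-$p$ curve, so Proposition 3 still excludes rational points. What needs care is local solubility, which is now about $n$-th powers. Let
$$N=8\,b\,n^2\prod_{l<n^4}l\qquad(l\text{ prime}).$$
Then $p^2\mid N$, and Proposition 4 applies with $m=N$. All primes dividing $N$ are less than $n^4$ (those dividing $b$ are $p\le n$, or $2,3,5<81\le n^4$ when $p=3$), so each occurs in the product and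
$$v_l(N)\ge2v_l(n)+1\quad\text{for every }l\mid N. \tag{5}$$

If $n$ is odd, choose a prime $r\equiv-1\pmod N$ with $[w_r]\notin pX$, and put $C=r$. If $n$ is even, $-1$ need not be an $n$-th power locally, so we use two primes to return to $+1$: choose distinct primes $r,s\equiv-1\pmod N$ for which $[w_r]$ and $[w_s]$ have the same nonzero image $\delta$ in $X/pX$, and put $C=rs$. Proposition 4 supplies them, since every $\delta\in D$ is hit infinitely often and $D\neq0$. Then $[w_r]+[w_s]$ has image $2\delta\ne0$, as $p$ is odd, so $[w_r]+[w_s]\notin pX$.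

**Claim.** $x^n-b\,y^n-C\,z^n=0$ is a counterexample to the Hasse principle.

**Step 1: no rational points.** A rational point gives the point $(x^{n/p}:y^{n/p}:z^{n/p})$ on $x^p-by^p=Cz^p$. Here $C\equiv-1$ ($n$ odd) or $C\equiv1$ ($n$ even) mod $p^2$, so $C^p\equiv C\pmod{p^2}$. Also $C$ is squarefree, is prime to $b$ because $b\mid N$, and has only prime factors $\equiv-1\pmod p$. Proposition 3 gives $[w_r]\in pX$, respectively $[w_r]+[w_s]\in pX$, a contradiction.

**Step 2: $\mathbb R$ and the primes $l\mid N$, by points with $y=0$.** Over $\mathbb R$, $C>0$ is an $n$-th power. For $l\mid N$ we have $C\equiv(-1)^n\pmod N$, so by (5) $(-1)^nC\equiv1\pmod{l^{2v_l(n)+1}}$, and $(-1)^nC$ is an $n$-th power in $\mathbb Z_l$ by Fact 1(b). Hence so is $C$: for $n$ even this is the same number, and for $n$ odd $-1=(-1)^n$ is an $n$-th power. Take $y=0$.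

**Step 3: the primes $l\mid C$, by points with $z=0$.** Here $l\equiv-1\pmod N$, so $l-1\equiv-2$ modulo each odd prime dividing $n$ and modulo $4$. So $l-1$ is divisible by no odd prime factor of $n$ and exactly once by $2$, and $\gcd(n,l-1)=\gcd(n,2)$. If $n$ is odd, $b$ is an $n$-th power mod $l$. If $n$ is even, the $n$-th powers in $\mathbb F_l^*$ are the squares, and $b$ is a square mod $l$. Indeed $\left(\frac2l\right)=1$ as $l\equiv-1\pmod8$. For each odd prime $f\mid b$, quadratic reciprocity with $(l-1)/2$ odd gives
$$\left(\frac fl\right)=(-1)^{(f-1)/2}\left(\frac lf\right)=(-1)^{(f-1)/2}\left(\frac{-1}f\right)=1 .$$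
As $l\nmid n$, $b$ is an $n$-th power in $\mathbb Z_l$ by Fact 1(a); take $z=0$.

**Step 4: all other $l$.** Then $l\nmid NC$, so $l>n^4$, $l\nmid nbC$, and $(n-1)(n-2)<n^2<\sqrt l$. Fact 3 gives a point. $\square$

The primes $r$ (and $s$) are found by a terminating search: one lists primes $\equiv-1\pmod N$ and computes the images of $[w_r]$ in the finite group $X/pX$.

## 10. Exponents $2^a$ and the class group of $\mathbb Q(\sqrt{-14})$

Let $n=2^a$ with $a\ge2$. There is no odd $p$ to use, but $X^4+14Y^4$ is the norm of $X^2+\sqrt{-14}\,Y^2$, and a class group of order $4$ can see a class of order $2$ while fourth powers vanish in it.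

**Step 1: the class group.** Let $k=\mathbb Q(\sqrt{-14})$, $\mathcal O_k=\mathbb Z[\sqrt{-14}]$. The reduced forms of discriminant $-56$ are $(1,0,14)$, $(2,0,7)$, $(3,\pm2,5)$. (The middle coefficient is even and the first is at most $\sqrt{56/3}<5$. Middle coefficient $0$ means a product $14$ of the outer ones, $\pm2$ a product $15$, and $\pm4$ a product $18$ with first coefficient $4$, which is impossible.) So $\mathrm{Cl}(k)$ has order $4$. It is cyclic, since $(3,2,5)$ and its inverse $(3,-2,5)$ are inequivalent, so this class has order $4$; and $(2,0,7)$ is the class of order $2$.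

**Step 2: the Hilbert class field.** Let $H$ be the Hilbert class field of $k$. It is Galois over $\mathbb Q$. Complex conjugation splits $\mathrm{Gal}(H/\mathbb Q)\to\mathrm{Gal}(k/\mathbb Q)$ and acts on $\mathrm{Gal}(H/k)\cong\mathrm{Cl}(k)$ by $[\mathfrak a]\mapsto[\bar{\mathfrak a}]=-[\mathfrak a]$. So $\mathrm{Gal}(H/\mathbb Q)$ is dihedral of order $8$. Its commutator subgroup has order $2$, so the maximal abelian subfield of $H$ has degree $4$. It is $k_g=\mathbb Q(\sqrt2,\sqrt{-7})$. Indeed $k_g=k(\sqrt2)=k(\sqrt{-7})$ is unramified over $k$ at all primes, since $\mathbb Q(\sqrt2)$ is ramified only at $2$ and $\mathbb Q(\sqrt{-7})$ only at $7$; so $k_g\subset H$, and $k_g$ is abelian over $\mathbb Q$ of degree $4$.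

**Step 3: choose two primes.** Let $N=2^{a+2}\prod_{2<l<n^4}l$ ($l$ prime). Note $7\mid N$, as $n^4\ge256$, and $16\mid N$. Let $h\in(\mathbb Z/N)^*$ be $\equiv-1\pmod{2^{a+2}}$ and $\equiv1$ modulo each odd prime $l\mid N$. Then $h$, acting on $\mathbb Q(\zeta_N)$, fixes $k_g$: it fixes $\sqrt2\in\mathbb Q(\zeta_8)$ because $h\equiv-1\pmod8$, and $\sqrt{-7}\in\mathbb Q(\zeta_7)$ because $h\equiv1\pmod7$. Also $H\cap\mathbb Q(\zeta_N)=k_g$, since it is abelian over $\mathbb Q$ and contains $k_g$. So an element of $\mathrm{Gal}(H\mathbb Q(\zeta_N)/\mathbb Q)$ is a pair of elements of $\mathrm{Gal}(H/\mathbb Q)$ and $(\mathbb Z/N)^*$ that agree on $k_g$. Let $c$ be the generator of $\mathrm{Gal}(H/k_g)$; it is the element of order $2$ in the cyclic group $\mathrm{Gal}(H/k)$, and it is central in $\mathrm{Gal}(H/\mathbb Q)$. The pairs $(1,h)$ and $(c,h)$ are admissible. Chebotarev yields primes $r,s\equiv h\pmod N$ with Frobenius $(1,h)$ and $(c,h)$. Thus: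

* $r$ splits completely in $H$, so the primes of $k$ above $r$ are principal, that is, $r=u^2+14v^2$;
* $s$ splits completely in $k_g$ but not in $H$, so the primes of $k$ above $s$ have the class of order $2$, that is, $s=2u^2+7v^2$.

These representations make the conditions decidable, and the search for $r,s$ terminates.

**Claim.** $x^n+14y^n-rs\,z^n=0$ is a counterexample to the Hasse principle.

**Step 4: no rational points, preparation.** A rational point gives, with $X=x^{n/4}$ and so on, integers with $\gcd(X,Y,Z)=1$ and $X^4+14Y^4=rsZ^4$; clearly $Z\ne0$. A prime dividing $X$ and $Y$ has its fourth power dividing $rsZ^4$, so it divides $Z$, as $rs$ is squarefree; hence $\gcd(X,Y)=1$. If $2\mid Z$, then $2\mid X$, so $16\mid14Y^4$ and $2\mid Y$, a contradiction. If $7\mid Z$, then $7\mid X$, so $7^4\mid14Y^4$ and $7\mid Y$, a contradiction. As $r,s$ are prime to $N$, the element $\alpha=X^2+\sqrt{-14}\,Y^2$ has norm $rsZ^4$ prime to $14$.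

**Step 5: no rational points, the factorization.** A prime dividing $\alpha$ and $\bar\alpha$ divides $2X^2$ and $2\sqrt{-14}\,Y^2$. Its residue characteristic is not $2$ or $7$, so it divides $X$ and $Y$, which is impossible. So $\alpha,\bar\alpha$ are coprime. Let $l\mid N\alpha$. It is not ramified, since $l\ne2,7$. It is not inert, since then $(l)=\overline{(l)}$ would divide both $\alpha$ and $\bar\alpha$. So $l$ splits, and only one of the two primes above it divides $\alpha$, since if both did, each would divide $\bar\alpha$ too. For that prime $\mathfrak l$, $v_{\mathfrak l}(\alpha)=v_l(N\alpha)=v_l(rs)+4v_l(Z)$. Hence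
$$(\alpha)=\mathfrak r\,\mathfrak s\,\mathfrak b^4,\qquad\mathfrak r\mid r,\ \mathfrak s\mid s .$$
In $\mathrm{Cl}(k)\cong\mathbb Z/4$ we have $[\mathfrak r]=0$ and $4[\mathfrak b]=0$, so $[\mathfrak s]=0$. But $[\mathfrak s]$ has order $2$, a contradiction.

**Step 6: local points.** Over $\mathbb R$, $rs>0$; take $y=0$. We have $rs\equiv h^2=1\pmod N$; this is why two primes are used, as a single prime $\equiv-1\pmod{2^{a+2}}$ is not even a square in $\mathbb Q_2$. In $\mathbb Q_2$, $rs\in1+2^{a+2}\mathbb Z_2=(1+4\mathbb Z_2)^{2^a}$; take $y=0$. For odd $l\mid N$, including $7$, $rs\equiv1\pmod l$ and $l\nmid n$, so $rs$ is an $n$-th power in $\mathbb Z_l$; take $y=0$. For $l\in\{r,s\}$: $l\equiv3\pmod4$, so $\gcd(n,l-1)=2$ and the $n$-th powers mod $l$ are the squares; $-14$ is a square mod $l$ because $l$ splits in $k$; so $-14$ is an $n$-th power in $\mathbb Z_l$, and we take $z=0$. Every other $l$ exceeds $n^4$ and does not divide $n\cdot14\cdot rs$, and $(n-1)(n-2)<n^2<\sqrt l$, so Fact 3 gives a point. $\square$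

Every $n\ge3$ is either divisible by an odd prime or equal to $2^a$ with $a\ge2$. So Sections 9 and 10 together prove Theorem 2. $\blacksquare$
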